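\title{Sumsets and the dimension of multi-rotation orbits on the circle}

\begin{abstract}
Let $1,\alpha_1,\dots,\alpha_k$ be linearly independent over $\mathbb Q$. Start at $0$ on the circle $\mathbb R/\mathbb Z$ and rotate, at each step, by one of the numbers $\alpha_i$, chosen arbitrarily. We prove that the closure $E$ of such an orbit has lower box dimension at least $1/k$. More precisely, if $d\le k$ is the number of independent directions in which the vector of digit counts is unbounded, then finitely many translates of the $d$-fold sumset $E+\dots+E$ cover the circle. We also show that the value $1/k$ is attained for all algebraic and for almost all choices of $\alpha_1,\dots,\alpha_k$.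
\end{abstract}

\section{Multi-rotation orbits and the exponent $1/k$}\label{sec:intro}

Real numbers $\alpha_1,\dots,\alpha_k$ are \emph{rationally independent} if $1,\alpha_1,\dots,\alpha_k$ are linearly independent over $\mathbb Q$. With $\alpha=(\alpha_1,\dots,\alpha_k)$, this says that $p\cdot\alpha\notin\mathbb Z$ for every $p\in\mathbb Z^k\setminus\{0\}$; in particular each $\alpha_i$ is irrational. Let $\Lambda=\{\alpha_1,\dots,\alpha_k\}$ and let $\omega=\omega(1)\omega(2)\cdots\in\Lambda^{\mathbb N}$ be an infinite word with digits in $\Lambda$. Put $x_0=0$, and for $n\ge1$ let $x_n$ be the number in $(-\frac12,\frac12]$ with $x_n\equiv x_{n-1}+\omega(n)\pmod 1$. The \emph{multi-rotation orbit} along $\omega$ is the compact set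
\[
E_\omega=\overline{\{x_n:n\ge1\}}\subset[-\tfrac12,\tfrac12].
\]
(Adding the point $x_0$ to $E_\omega$ changes none of the statements below.) How small can $E_\omega$ be?

Size is measured by covering numbers. For a bounded set $F\subset\mathbb R$ let $N(F,r)$ be the least number of closed intervals of length $r$ that cover $F$. The lower and upper box dimensions of $F$ are
\[
\underline{\dim}_B F=\liminf_{r\to0}\frac{\log N(F,r)}{-\log r},\qquad
\overline{\dim}_B F=\limsup_{r\to0}\frac{\log N(F,r)}{-\log r},
\]
and their common value, if they agree, is written $\dim_BF$. The bound $\underline{\dim}_BF\ge s$ is a statement about every scale: for each $\varepsilon>0$ it requires $N(F,r)\ge r^{-s+\varepsilon}$ for all small $r$.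

For $k=1$ there is no choice, the orbit of an irrational rotation is dense, and $E_\omega=[-\frac12,\frac12]$. For $k\ge2$ the word can steer the orbit.

\begin{example}\label{ex:interval}
Let $k=2$, $\alpha_1<0<\alpha_2$ and $\alpha_2-\alpha_1<\frac12$. The number $\beta=\alpha_2/(\alpha_2-\alpha_1)\in(0,1)$ is irrational, because $\beta\alpha_1+(1-\beta)\alpha_2=0$. Let $\omega(n)=\alpha_1$ if $\lfloor n\beta\rfloor-\lfloor(n-1)\beta\rfloor=1$ and $\omega(n)=\alpha_2$ otherwise. The sum of the first $n$ digits is
\[
\lfloor n\beta\rfloor\alpha_1+(n-\lfloor n\beta\rfloor)\alpha_2=(n\beta-\lfloor n\beta\rfloor)(\alpha_2-\alpha_1),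
\]
so $E_\omega=[0,\alpha_2-\alpha_1]$, which can be a very short interval.
\end{example}

This set still has dimension $1$. To see which dimension to expect in the worst case, let $P_n\in\mathbb Z_{\ge0}^k$ be the vector whose $i$-th entry counts the occurrences of $\alpha_i$ among the first $n$ digits of $\omega$. The entries of $P_n$ sum to $n$, each step $P_n-P_{n-1}$ is a standard basis vector, and
\[
x_n\equiv P_n\cdot\alpha\pmod 1 .
\]
Write $\|t\|$ for the distance from $t$ to the nearest integer and $|p|_\infty$ for the sup norm. Two of the $(T+1)^k$ points $p\cdot\alpha\bmod1$ with $0\le p_i\le T$ are within $T^{-k}$ of each other, so some $p\in\mathbb Z^k$ has $0<|p|_\infty\le T$ and $\|p\cdot\alpha\|\le T^{-k}$. If such a $p$ has nonnegative entries, a word with digit counts $p$ has length at most $kT$ and brings the orbit back to within $T^{-k}$ of where it started. An orbit built from such words could look like about $T$ points at scale $T^{-k}$, which is dimension $1/k$.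

Conversely, suppose that the pigeonhole exponent is essentially the truth for $\alpha$:
\begin{equation}\label{eq:dioph}
\text{for every }\varepsilon>0\text{ there is }c_\varepsilon>0\text{ with }\ \|p\cdot\alpha\|\ge c_\varepsilon|p|_\infty^{-k-\varepsilon}\ \text{ for all }p\in\mathbb Z^k\setminus\{0\}.
\end{equation}
For $1\le m<n\le T$ the vector $P_n-P_m$ is nonzero with entries at most $T$, so $x_1,\dots,x_T$ are $c_\varepsilon T^{-k-\varepsilon}$-separated. Hence $N(E_\omega,r)\ge T$ whenever $r<c_\varepsilon T^{-k-\varepsilon}$, and $\underline{\dim}_BE_\omega\ge1/k$. The natural guess is that the bound survives without \eqref{eq:dioph}. This is the conjecture posed in \cite{Yu}: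
\begin{quote}
\emph{Let $k\ge2$ and let $\alpha_1,\dots,\alpha_k$ be rationally independent. Then $\underline{\dim}_BE_\omega\ge1/k$ for every $\omega\in\Lambda^{\mathbb N}$.}
\end{quote}
Feng and Xiong proved the bound $1/2$ for $k=2$ and the bound $1/(k+1)$ for $k\ge3$, and the bound $1/k$ is known when $\alpha_1,\dots,\alpha_k$ are algebraic. The separation argument gives nothing at scales where $\|p\cdot\alpha\|$ is far smaller than $|p|_\infty^{-k}$, so the general case needs a mechanism that uses no quantitative information on $\alpha$. We obtain the bound from a qualitative statement about a sumset.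

Let $\mathbb T=\mathbb R/\mathbb Z$, let $E$ be the image of $E_\omega$ in $\mathbb T$, and let $dE=E+\dots+E\subset\mathbb T$ be the sum of $d$ copies. Both sets are compact, $dE$ being a continuous image of $E^d$. The number of summands that we need depends on how many dimensions the path $(P_n)$ explores. Put
\[
\Phi=\Big\{\varphi\in\mathbb R^k:\ \sup_n|\varphi\cdot P_n|<\infty\Big\},\qquad U=\Phi^\perp,\qquad d(\omega)=\dim U=k-\dim\Phi .
\]
The set $\Phi$ is a linear subspace, and $(1,\dots,1)\notin\Phi$, so $1\le d(\omega)\le k$. In Example~\ref{ex:interval}, $P_n=n(\beta,1-\beta)+O(1)$ and $d(\omega)=1$.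

\begin{theorem}\label{thm:lower}
Let $k\ge2$, let $\alpha_1,\dots,\alpha_k$ be rationally independent, let $\omega\in\Lambda^{\mathbb N}$ be arbitrary, and let $d=d(\omega)\in\{1,\dots,k\}$. Then finitely many translates of $dE$ cover $\mathbb T$. Consequently:
\begin{enumerate}
\item[(i)] There is $c=c(\omega,\Lambda)>0$ with $N(E_\omega,r)\ge c\,r^{-1/d}$ for all $r\in(0,1)$. In particular $\underline{\dim}_BE_\omega\ge1/d\ge1/k$, so the conjecture holds.
\item[(ii)] The set $dE$ has nonempty interior in $\mathbb T$, and the packing dimension satisfies $\dim_PE_\omega\ge1/d\ge1/k$.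
\item[(iii)] If $P_n=n\theta+O(1)$ for some $\theta\in\mathbb R^k$ (equivalently, $d=1$), then $E_\omega$ has nonempty interior.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $k\ge2$ and let $\alpha_1,\dots,\alpha_k$ be rationally independent numbers that satisfy \eqref{eq:dioph}. Then there is $\omega\in\Lambda^{\mathbb N}$ such that $\dim_BE_\omega$ exists and equals $1/k$.
\end{theorem}

Condition \eqref{eq:dioph} holds for all rationally independent algebraic numbers. Indeed, Schmidt's theorem \cite{Schmidt} states that for such numbers and each $\varepsilon>0$ only finitely many $p\ne0$ have $\|p\cdot\alpha\|<|p|_\infty^{-k-\varepsilon}$; for these $p$ we have $\|p\cdot\alpha\|>0$, so a small $c_\varepsilon$ absorbs them. The condition also holds for Lebesgue almost every $\alpha$. For $p\neq0$ the map $\alpha\mapsto p\cdot\alpha\bmod 1$ carries Lebesgue measure on $[0,1]^k$ to Lebesgue measure on $\mathbb T$, so $\|p\cdot\alpha\|<|p|_\infty^{-k-\varepsilon}$ holds on a set of measure at most $2|p|_\infty^{-k-\varepsilon}$. There are $O(q^{k-1})$ vectors with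 $|p|_\infty=q$, so these measures have a finite sum, and the Borel--Cantelli lemma, applied for $\varepsilon=1,\frac12,\frac13,\dots$, leaves finitely many exceptional $p$ for each $\varepsilon$ and almost every $\alpha$. Thus $1/k$ is sharp for every algebraic $\Lambda$ and for almost every $\Lambda$. We do not determine whether it is attained for every $\Lambda$.

Section~\ref{sec:consequences} derives (i)--(iii) from the covering. Section~\ref{sec:strip} proves the covering by hand for $d=1$, Sections~\ref{sec:curves} and~\ref{sec:covering} prove it in general, and Section~\ref{sec:sharp} constructs the word of Theorem~\ref{thm:sharp}.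

\section{From the covering to the dimension bounds}\label{sec:consequences}

Assume the first assertion of Theorem~\ref{thm:lower}: there are $\sigma_1,\dots,\sigma_J\in\mathbb T$ with
\begin{equation}\label{eq:cover}
\mathbb T=\bigcup_{j=1}^J(dE+\sigma_j).
\end{equation}
One cannot ask for $J=1$, or for a bound on $J$ that is independent of $\Lambda$: in Example~\ref{ex:interval} we have $d=1$ and $J\ge1/(\alpha_2-\alpha_1)$.

\emph{Part (i).} Cover $E_\omega$ by $N=N(E_\omega,r)$ intervals of length $r$. A sum of $d$ arcs of length $r$ lies in an arc of length $dr$, so $dE$ has measure at most $N^d\,dr$. By \eqref{eq:cover}, $1\le JN^d\,dr$, that is, $N(E_\omega,r)\ge(Jd)^{-1/d}r^{-1/d}$.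

\emph{Part (ii).} A finite union of closed sets with empty interior has empty interior (the simplest case of Baire's theorem), so $dE$ has nonempty interior. For the packing dimension we use its standard description
\[
\dim_PF=\inf\Big\{\sup_i\overline{\dim}_BF_i:\ F\subset\bigcup_{i\ge1}F_i,\ F_i\text{ bounded}\Big\}.
\]
Countable sets have packing dimension $0$, so the bound in (ii) shows, among other things, that $E_\omega$ is uncountable. Let $E_\omega\subset\bigcup_iF_i$. Then $dE$ is covered by the countably many sets $F_{i_1}+\dots+F_{i_d}\bmod1$. Since $dE$ has measure at least $1/J$, one of these sets has outer measure $\mu>0$, and as in (i) we get $\mu\le dr\prod_{l=1}^dN(F_{i_l},r)$ for all $r\in(0,1)$. Taking logarithms, dividing by $-\log r$ and letting $r\to0$ gives $1\le\sum_l\overline{\dim}_BF_{i_l}\le d\sup_i\overline{\dim}_BF_i$. Hence $\dim_PE_\omega\ge1/d$. (This is Tricot's product inequality $\dim_P(A\times B)\le\dim_PA+\dim_PB$, written out for $E^d$ and its Lipschitz image $dE$.)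

\emph{Part (iii).} If $P_n=n\theta+O(1)$, then every $\varphi$ orthogonal to $\theta$ lies in $\Phi$, so $\dim\Phi\ge k-1$; as $d\ge1$, we get $d=1$ and $U=\mathbb R\theta$. Conversely let $d=1$ and $U=\mathbb R\theta'$. The component of $P_n$ in $U^\perp=\Phi$ is bounded, because its coordinates in an orthonormal basis of $\Phi$ are bounded. So $P_n=t_n\theta'+O(1)$ with $t_n\in\mathbb R$. Summing the entries gives $n=t_ns+O(1)$ with $s=\sum_i\theta'_i$. Therefore $s\ne0$, $t_n=n/s+O(1)$, and $P_n=n\theta+O(1)$ with $\theta=\theta'/s$. When $d=1$, part (ii) says that $E$ contains an arc, which we shrink to avoid the point $\frac12$. The quotient map $[-\frac12,\frac12]\to\mathbb T$ is injective away from that point, so the lift of the arc is an interval in $E_\omega$.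

It remains to prove \eqref{eq:cover}.

\section{Integer points in a strip, and the case $d=1$}\label{sec:strip}

In Sections~\ref{sec:strip}--\ref{sec:covering}, $|\cdot|$ is the Euclidean norm, and $\pi,\pi^\perp$ are the orthogonal projections of $\mathbb R^k$ onto $U$ and $U^\perp$.

The plan is to lift the problem from $\mathbb T$ to $\mathbb Z^k$. A point of $dE$ of the form $x_{n_1}+\dots+x_{n_d}$ is $(P_{n_1}+\dots+P_{n_d})\cdot\alpha$, so we try to write many integer vectors $p$ as sums of $d$ points of the path, up to boundedly many corrections. The path stays at bounded distance from $U$, so only vectors $p$ in a strip around $U$ can be reached. We must first know that such a strip is enough to fill the circle.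

\begin{lemma}\label{lem:strip}
Let $\alpha_1,\dots,\alpha_k$ be rationally independent and let $U\subset\mathbb R^k$ be any subspace with $\dim U\ge1$. There is $c_1>0$ such that $\{p\cdot\alpha\bmod1:\ p\in\mathbb Z^k,\ |\pi^\perp p|\le c_1\}$ is dense in $\mathbb T$.
\end{lemma}

The strip must be wide enough. In Example~\ref{ex:interval} the line $U$ is orthogonal to $\alpha$, so $|p\cdot\alpha|=|\pi^\perp p\cdot\alpha|\le c_1|\alpha|$, and density forces $c_1\ge1/(2|\alpha|)$. This also locates the difficulty. The pigeonhole principle produces $v\in\mathbb Z^k$ with $|\pi^\perp v|$ and $\|v\cdot\alpha\|$ both below $\eta$. The multiples of $v$ go once around the circle in steps shorter than $\eta$, but meanwhile they drift away from $U$ by about $|\pi^\perp v|/\|v\cdot\alpha\|$, and this ratio must stay bounded as $\eta\to0$. The bound comes from the following part of the structure theorem for closed subgroups of Euclidean space.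

\begin{lemma}\label{lem:group}
Let $H$ be a closed subgroup of $\mathbb R^M$. There are a linear subspace $V\subset H$ and $\eta_0>0$ such that every $h\in H$ with $|h|<\eta_0$ lies in $V$.
\end{lemma}

\begin{proof}
Let $V$ be a subspace of maximal dimension contained in $H$. Suppose that $h_j\in H\setminus V$ and $h_j\to0$. Subtracting from $h_j$ its projection onto $V$, we may assume $0\ne h_j\in H\cap V^\perp$, and along a subsequence $h_j/|h_j|\to u\in V^\perp$ with $|u|=1$. For $t\in\mathbb R$ the elements $\lfloor t/|h_j|\rfloor h_j$ of $H$ converge to $tu$. So $V+\mathbb Ru\subset H$, against maximality.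
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:strip}]
Let $H$ be the closure of the group $\{(\pi^\perp p,\ p\cdot\alpha-n):p\in\mathbb Z^k,\ n\in\mathbb Z\}$ in $U^\perp\times\mathbb R$, and take $V$ and $\eta_0$ from Lemma~\ref{lem:group}. Since $U$ is unbounded and each point of $U$ is within $\sqrt k/2$ of $\mathbb Z^k$, infinitely many $p\in\mathbb Z^k$ have $|\pi^\perp p|\le\sqrt k/2$. Their images $(\pi^\perp p,\ p\cdot\alpha\bmod1)$ lie in a compact subset of $U^\perp\times\mathbb T$. Hence there are two distinct such vectors $p,p'$ and $n\in\mathbb Z$ for which $v=p-p'\ne0$ satisfies $|\pi^\perp v|<\eta_0/2$ and $|v\cdot\alpha-n|<\eta_0/2$. Then $(\pi^\perp v,v\cdot\alpha-n)\in V$, and $v\cdot\alpha-n\ne0$ by rational independence. After scaling, $V$ contains a vector of the form $(y,1)$, and so $(sy,s)\in H$ for all $s\in[0,1]$. Thus for each $s\in[0,1]$ there are $p\in\mathbb Z^k$ and $n\in\mathbb Z$ with $(\pi^\perp p,p\cdot\alpha-n)$ as close to $(sy,s)$ as we like. Take $c_1=|y|+1$.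
\end{proof}

We can now prove \eqref{eq:cover} by hand when $d=1$. Let $|P_n-n\theta|\le C$ for all $n$, so that $U=\mathbb R\theta$. Let $p\in\mathbb Z^k$ with $|\pi^\perp p|\le c_1$, and write $\pi p=t\theta$. The number $t$ may be negative while the path only moves forward, so we view the path from a base point $P_a$ far out. For an integer $a>|t|+1$ put $n=a+\lfloor t\rfloor\ge1$. Then
\[
p-(P_n-P_a)=\pi^\perp p+(t-\lfloor t\rfloor)\theta-(P_n-n\theta)+(P_a-a\theta)
\]
is an integer vector of norm at most $c_1+|\theta|+2C$. It lies in a finite set $F\subset\mathbb Z^k$ that depends neither on $p$ nor on $a$, and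
\[
p\cdot\alpha\in E-x_a+f\cdot\alpha\quad\text{for some }f\in F .
\]
Let $a\to\infty$ along a sequence, chosen independently of $p$, on which $x_a\to x$ in $\mathbb T$. For fixed $p$ some $f$ occurs for infinitely many $a$, and $E$ is closed, so $p\cdot\alpha\in E-x+f\cdot\alpha$. The closed set $\bigcup_{f\in F}(E-x+f\cdot\alpha)$ therefore contains the dense set of Lemma~\ref{lem:strip}, and it equals $\mathbb T$.

Two features of this argument carry over unchanged: a bounded error in $\mathbb Z^k$ costs finitely many translates, and the translates may move with the range of $p$ as long as their number stays fixed. The third feature, that a path along a line passes near every point of the line, is special to $d=1$.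

\section{Sums of curves modulo their periods}\label{sec:curves}

Let $d=k=2$. One copy of the path is now too thin. The coordinate sum of $P_n$ is $n$, so for fixed $C$ only $O(R)$ points of the path come within $C$ of a given disc of radius $R$, while the disc contains about $\pi R^2$ integer points. The sums $P_{n_1}+P_{n_2}$ have two free parameters. Take two pieces of the path, with displacements $w_1$ and $w_2$, and slide the first along the second. The region swept out is a parallelogram with curved sides, in which opposite sides are translates of each other by $w_1$ or $w_2$ (Figure~\ref{fig:sweep}). It need not contain a large disc, but whatever the shape of the two pieces, its translates by the lattice $\mathbb Zw_1+\mathbb Zw_2$ cover the plane.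

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[dashed] (0,0)--(3,0.3)--(3.8,2.7)--(0.8,2.4)--cycle;
\foreach \y in {0.125,0.25,0.375,0.5,0.625,0.75,0.875}
  \draw[gray] plot[domain=0:1,samples=40]
   ({3*\x+0.8*\y+0.45*sin(360*\y)},{0.3*\x+0.4*sin(360*\x)+2.4*\y});
\foreach \y in {0,1}{
  \draw[thick] plot[domain=0:1,samples=40]
   ({3*\x+0.8*\y},{0.3*\x+0.4*sin(360*\x)+2.4*\y});
  \draw[thick] plot[domain=0:1,samples=40]
   ({0.8*\x+0.45*sin(360*\x)+3*\y},{2.4*\x+0.3*\y});}
\fill (0,0) circle (1.2pt) node[below left] {$0$};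
\fill (3,0.3) circle (1.2pt) node[below right] {$w_1$};
\fill (0.8,2.4) circle (1.2pt) node[above left] {$w_2$};
\fill (3.8,2.7) circle (1.2pt) node[above right] {$w_1+w_2$};
\node at (2.2,-0.45) {$h_1$};
\node at (-0.15,1.8) {$h_2$};
\end{tikzpicture}
\caption{A curve $h_1$ from $0$ to $w_1$ slides along a curve $h_2$ from $0$ to $w_2$ and sweeps out the set of sums $h_1(s_1)+h_2(s_2)$. Like the straight parallelogram (dashed), this set covers the plane under translation by $\mathbb Zw_1+\mathbb Zw_2$.}
\label{fig:sweep}
\end{figure}

\begin{lemma}\label{lem:curves}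
Let $w_1,\dots,w_d$ be a basis of a real vector space $U$, and let $h_i:[0,1]\to U$ be continuous with $h_i(0)=0$ and $h_i(1)=w_i$. For every $u\in U$ there are $s\in[0,1]^d$ and $m\in\mathbb Z^d$ with
\[
u=\sum_{i=1}^dh_i(s_i)+\sum_{i=1}^dm_iw_i .
\]
\end{lemma}

\begin{proof}
Identify $U$ with $\mathbb R^d$ by means of the basis $(w_i)$. Extend $h_i$ to $\mathbb R$ by $h_i(s+1)=h_i(s)+w_i$; the extension is continuous because $h_i(1)=h_i(0)+w_i$. Let $G(s)=\sum_ih_i(s_i)$ for $s\in\mathbb R^d$. The map $b(s)=G(s)-s$ is continuous and $\mathbb Z^d$-periodic, so $|b|\le B$ for some $B>0$. The continuous map $s\mapsto u-b(s)$ sends the closed ball of radius $B$ around $u$ to itself, and by Brouwer's fixed point theorem it has a fixed point $\tilde s$. Then $G(\tilde s)=\tilde s+b(\tilde s)=u$. Writing $\tilde s=s+m$ with $s\in[0,1)^d$ and $m\in\mathbb Z^d$, we get $u=G(s)+\sum_im_iw_i$.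
\end{proof}

For $d=1$ the fixed point theorem is only the intermediate value theorem.

\section{The covering of the circle by translates of $dE$}\label{sec:covering}

We prove \eqref{eq:cover} for all $d$. The definition of $U$ enters through two facts.
\begin{enumerate}
\item[(a)] $c_0:=\sup_n|\pi^\perp P_n|<\infty$, as shown in Section~\ref{sec:consequences}.
\item[(b)] For $0\ne\varphi\in U$ the sequence $\varphi\cdot\pi P_n=\varphi\cdot P_n$ is unbounded, because $U\cap\Phi=\{0\}$.
\end{enumerate}
Let $c_1$ be as in Lemma~\ref{lem:strip} and fix $R>0$. We cover the points $p\cdot\alpha$ with $|\pi^\perp p|\le c_1$ and $|p|\le R$ by a number of translates of $dE$ that does not depend on $R$.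

Lemma~\ref{lem:curves} gives no bound on $m$, and every value of $m$ will cost one translate. Read in the basis $(w_i)$, the identity of the lemma bounds $m$ as soon as $u$ and the curves $h_i$ have bounded coordinates. So the pieces of the path must be chosen such that the ball of radius $R$ (Step 1) and all excursions of the path (Step 2) are small when measured by $w_1,\dots,w_d$.

\medskip\noindent\emph{Step 1: an initial segment that is wide in every direction.}
Let $K_n=\{\pi P_l:1\le l\le n\}$, let $D_n=\operatorname{conv}(K_n-K_n)\subset U$, and for a unit vector $\varphi\in U$ let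
\[
g_n(\varphi)=\max_{z\in K_n-K_n}\varphi\cdot z=\max_{l\le n}\varphi\cdot P_l-\min_{l\le n}\varphi\cdot P_l
\]
be the width of $K_n$ in the direction $\varphi$. Each $g_n$ is a maximum of finitely many linear functions, hence continuous; $g_n$ is nondecreasing in $n$; and $g_n(\varphi)\to\infty$ for each $\varphi$ by (b). The compact subsets $\{g_n\le R\}$ of the unit sphere of $U$ decrease and have empty intersection, so one of them is empty. Fix $n=n(R)$ with $g_n>R$ on the whole sphere. Then
\begin{equation}\label{eq:ball}
\{u\in U:|u|\le R\}\subset D_n .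
\end{equation}
Indeed, if $u\in U\setminus D_n$, separation of $u$ from the compact convex set $D_n$ gives a unit vector $\varphi\in U$ with $|u|\ge\varphi\cdot u>g_n(\varphi)>R$. In particular $K_n-K_n$ spans $U$.

\medskip\noindent\emph{Step 2: a basis of maximal volume.}
Among all $d$-tuples from the finite set $K_n-K_n$ choose $w_1,\dots,w_d$ with $|\det(w_1,\dots,w_d)|$ maximal, the determinant being taken in an orthonormal basis of $U$. The maximum is positive, so $(w_i)$ is a basis. Write $w_i=\pi(P_{b_i}-P_{a_i})$ with $1\le a_i,b_i\le n$. If $z=\sum_i\xi_iw_i\in K_n-K_n$, then replacing $w_i$ by $z$ multiplies the determinant by $\xi_i$, so $|\xi_i|\le1$ by maximality. By convexity,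
\begin{equation}\label{eq:coords}
\text{every }z\in D_n\text{ has all coordinates in }[-1,1]\text{ in the basis }(w_i).
\end{equation}

\medskip\noindent\emph{Step 3: covering the ball.}
Let $\gamma:[1,n]\to U$ be the piecewise linear interpolation of $l\mapsto\pi P_l$. The steps of the path have length $1$, so $|\gamma(t)-\gamma(\lfloor t\rfloor)|\le1$. Also $\gamma(t)-\gamma(t')\in\operatorname{conv}K_n-\operatorname{conv}K_n=D_n$. The curves $h_i(s)=\gamma(a_i+s(b_i-a_i))-\gamma(a_i)$ run from $0$ to $w_i$; if $b_i<a_i$, the piece is traversed backward. By Lemma~\ref{lem:curves}, each $u\in U$ with $|u|\le R$ can be written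
\begin{equation}\label{eq:u}
u=\sum_{i=1}^d\big(\gamma(t_i)-\gamma(a_i)\big)+\sum_{i=1}^dm_iw_i,\qquad t_i\in[1,n],\quad m\in\mathbb Z^d .
\end{equation}
By \eqref{eq:ball} and \eqref{eq:coords}, $u$ has coordinates in $[-1,1]$ and the first sum has coordinates in $[-d,d]$. Hence $m\in\mathcal M:=\{-d-1,\dots,d+1\}^d$, a set that does not depend on $R$.

\medskip\noindent\emph{Step 4: back to $\mathbb Z^k$.}
Let $p\in\mathbb Z^k$ with $|\pi^\perp p|\le c_1$ and $|p|\le R$. Apply \eqref{eq:u} to $u=\pi p$, let $n_i=\lfloor t_i\rfloor\ge1$, and put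
\[
q=\sum_{i=1}^d(P_{n_i}-P_{a_i})+\sum_{i=1}^dm_i(P_{b_i}-P_{a_i})\in\mathbb Z^k .
\]
Along $U$ we have $\pi(p-q)=\sum_i(\gamma(t_i)-\gamma(n_i))$, of norm at most $d$. Across $U$, fact (a) gives $|\pi^\perp q|\le2dc_0+2d(d+1)c_0$. So $f=p-q$ lies in the finite set
\[
F=\{f\in\mathbb Z^k:\ |f|\le d+c_1+2d(d+2)c_0\},
\]
which does not depend on $R$. Taking the product with $\alpha$, we get
\[
p\cdot\alpha\equiv\sum_{i=1}^dx_{n_i}+\Big(f\cdot\alpha-\sum_{i=1}^dx_{a_i}+\sum_{i=1}^dm_i(x_{b_i}-x_{a_i})\Big)\pmod1 .
\]
The indices $a_i,b_i$ depend only on $R$, so the bracket depends only on $R$ and on the pair $(m,f)\in\mathcal M\times F$. With $J=|\mathcal M|\,|F|$ there are thus $\sigma_{R,1},\dots,\sigma_{R,J}\in\mathbb T$ such that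
\[
\{p\cdot\alpha\bmod1:\ p\in\mathbb Z^k,\ |\pi^\perp p|\le c_1,\ |p|\le R\}\subset\bigcup_{j=1}^J(dE+\sigma_{R,j}).
\]

\medskip\noindent\emph{Step 5: the limit $R\to\infty$.}
Since $J$ is fixed and $\mathbb T^J$ is compact, there is a sequence $R\to\infty$ along which $\sigma_{R,j}\to\sigma_j$ for all $j\le J$. Fix $p\in\mathbb Z^k$ with $|\pi^\perp p|\le c_1$. For all $R\ge|p|$ in the sequence, $p\cdot\alpha-\sigma_{R,j}\in dE$ for some $j$, and one value of $j$ occurs infinitely often. As $dE$ is closed, $p\cdot\alpha-\sigma_j\in dE$. So the closed set $\bigcup_{j\le J}(dE+\sigma_j)$ contains the dense set of Lemma~\ref{lem:strip}. This is \eqref{eq:cover}, and with Section~\ref{sec:consequences} it completes the proof of Theorem~\ref{thm:lower}. \qed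

\begin{remark}
Rational independence was used once, in Lemma~\ref{lem:strip}, to know that $v\cdot\alpha-n\ne0$. It cannot be dropped: if $\alpha_1$ is irrational and $\alpha_2=-\alpha_1$, the word $\alpha_1\alpha_2\alpha_1\alpha_2\cdots$ has an orbit of two points. In this case $U=\mathbb R(1,1)$, and in every strip around $U$ the number $p\cdot\alpha=(p_1-p_2)\alpha_1$ takes finitely many values.
\end{remark}

\section{An orbit of dimension $1/k$}\label{sec:sharp}

By Theorem~\ref{thm:lower}(i) it suffices to construct $\omega$ with $\overline{\dim}_BE_\omega\le1/k$. In this section $|\cdot|$ is the sup norm, and for $v=(p,n)\in\mathbb Z^k\times\mathbb Z$ we put $\ell(v)=p\cdot\alpha-n$. A word in which $\alpha_i$ occurs $p_i$ times translates a point of $\mathbb T$ by $\ell(v)$.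

\subsection*{One scale}
Suppose that $v^+,v^-$ have positive $p$-parts of size about $T$, and that $-\delta\le\ell(v^-)<0<\ell(v^+)\le\delta$ with $\delta$ about $T^{-k}$. Let $W^+,W^-$ be words with these digit counts. Build $\omega$ from them greedily: use $W^-$ if the accumulated displacement is nonnegative, and $W^+$ otherwise. The displacement at the start of each block stays in $[-\delta,\delta]$, so the orbit lies within $\delta$ of at most $|W^+|+|W^-|$ points, where $|W|$ is the length of $W$. This is the desired count at scale $\delta$. At smaller scales it fails: after $a$ blocks $W^+$ and $b$ blocks $W^-$ we have $|a\ell(v^+)+b\ell(v^-)|\le\delta$, so $(a,b)$, and with it $P_n$, stays at bounded distance from a line. Then $d(\omega)=1$ and $E_\omega$ contains an interval by Theorem~\ref{thm:lower}(iii). In fact Theorem~\ref{thm:lower}(i) shows that a word with $\dim_BE_\omega=1/k$ must have $d(\omega)=k$.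

The remedy is a hierarchy. At each scale $T_j$ we fix a small vocabulary of words that nearly return, and each word of level $j+1$ is a concatenation of words of level $j$ that never strays far from its starting point and returns much closer to it. This needs more than the pigeonhole principle: we need vectors $v$ with $p$ near a prescribed point (to have positive entries) and $\ell(v)$ near a prescribed value (to steer). Condition \eqref{eq:dioph} supplies them.

\subsection*{A family of well-rounded lattices}
For $T\ge1$ let
\[
\iota_T(v)=\big(p/T,\ T^k\ell(v)\big)\in\mathbb R^{k+1},\qquad\Gamma_T=\iota_T(\mathbb Z^{k+1}).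
\]
The linear map $\iota_T$ is triangular with determinant $T^{-k}\cdot(-T^k)$, so $\Gamma_T$ is a lattice of covolume $1$. The scaling makes length $T$ and displacement $T^{-k}$ the units.

\begin{lemma}\label{lem:rho}
Assume \eqref{eq:dioph}. There is a function $\rho:[1,\infty)\to[1,\infty)$ such that
\begin{enumerate}
\item[(i)] $\rho$ is nondecreasing, $\rho(LT)\le L\rho(T)$ for $L\ge1$, and $\rho(T)=T^{o(1)}$ as $T\to\infty$;
\item[(ii)] distinct points of $\Gamma_T$ are at distance at least $1/\rho(T)$;
\item[(iii)] every point of $\mathbb R^{k+1}$ is within $\rho(T)$ of a point of $\Gamma_T$.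
\end{enumerate}
\end{lemma}

\begin{proof}
Recall that the $i$-th successive minimum $\mu_i$ of $\Gamma_T$ is the least $\mu$ such that $[-\mu,\mu]^{k+1}$ contains $i$ linearly independent lattice vectors. There are independent lattice vectors $u_1,\dots,u_{k+1}$ with $|u_i|=\mu_i$, and Minkowski's second theorem, for the cube $[-1,1]^{k+1}$ of volume $2^{k+1}$ and a lattice of covolume $1$, states that $\mu_1\cdots\mu_{k+1}\le1$.

Fix an integer $i\ge1$, let $\varepsilon=1/(ik)$ and $b_i=\min(1,c_\varepsilon)$. Let $v=(p,n)\ne0$. If $p=0$, then $|\iota_T(v)|=T^k|n|\ge1$. If $|p|>T$, then $|\iota_T(v)|>1$. If $0<|p|\le T$, then $T^k|\ell(v)|\ge T^k\|p\cdot\alpha\|\ge b_iT^{-\varepsilon}$ by \eqref{eq:dioph}. So $\mu_1\ge b_iT^{-\varepsilon}$, and $\mu_{k+1}\le\mu_1^{-k}\le b_i^{-k}T^{1/i}$. Any point of $\mathbb R^{k+1}$ is $\sum_l\xi_lu_l$ with real $\xi_l$, and rounding each $\xi_l$ to a nearest integer moves it to a lattice point at distance at most $\frac12\sum_l\mu_l\le\frac{k+1}2\mu_{k+1}$. With $C_i=\frac{k+1}2b_i^{-k}\ge b_i^{-1}\ge1$, statements (ii) and (iii) therefore hold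 with $C_iT^{1/i}$ in place of $\rho(T)$, for every $i$.

Put $\rho(T)=\inf_{i\ge1}C_iT^{1/i}$. Then (ii) holds, and so does (iii), since the distance from a point to the discrete set $\Gamma_T$ is attained. Each function $C_iT^{1/i}$ is at least $1$, is nondecreasing, and grows by a factor $L^{1/i}\le L$ when $T$ is replaced by $LT$; these properties pass to the infimum. Finally $1\le\rho(T)\le C_iT^{1/i}$ for every $i$ gives $\rho(T)=T^{o(1)}$.
\end{proof}

\subsection*{The vocabularies}
For $j\ge1$ let
\[
T_j=2^{j^2},\qquad L_j=T_{j+1}/T_j=2^{2j+1}\ge8,\qquad\rho_j=\rho(T_j),\qquad e_j=2^{-j-2},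
\]
and let $R_j$ be the smallest power of $2$ with $R_j\ge2^{j+4}\rho_j$. Then $R_j\le R_{j+1}$ and $R_j<2^{j+5}\rho_j$. Since $2^j=T_j^{1/j}$, the quantities $2^j$, $\rho_j$ and $R_j$ are all $T_j^{o(1)}$; and $T_{j+1}=T_j^{(1+1/j)^2}=T_j^{1+o(1)}$. The sequence $T_j$ was chosen to have both of these properties. By Lemma~\ref{lem:rho}(i) and $k\ge2$,
\begin{equation}\label{eq:decay}
\rho_{j+1}L_j^{-k}\le\rho_jL_j^{1-k}\le\rho_j/8,\qquad\text{that is,}\qquad\rho_{j+1}T_{j+1}^{-k}\le\tfrac18\,\rho_jT_j^{-k}.
\end{equation}
With $\mathbf 1=(1,\dots,1)\in\mathbb R^k$ let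
\[
S_j=\big\{v=(p,n)\in\mathbb Z^{k+1}:\ |p/T_j-R_j\mathbf1|\le e_jR_j,\ \ T_j^k|\ell(v)|\le3\rho_j\big\}.
\]
The center $R_j\mathbf1$ is far from the origin compared with the rounding error $\rho_j$, which keeps the entries of $p$ positive. The relative tolerance $e_j$ doubles from level $j+1$ to level $j$, which leaves room for the rounding error made when a vector is cut into pieces. We record three properties.
\begin{enumerate}
\item[(S1)] $S_j\ne\emptyset$: some lattice point is within $\rho_j\le e_jR_j$ of $(R_j\mathbf1,0)$.
\item[(S2)] For $(p,n)\in S_j$ each entry of $p$ lies in $[\frac12R_jT_j,\,2R_jT_j]$, because $e_j\le\frac12$. So the entries are positive with sum at most $2kR_jT_j$, and the sets $S_j$ are pairwise disjoint, because $R_{j+1}T_{j+1}\ge8R_jT_j$.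
\item[(S3)] $|S_j|\le(3R_j\rho_j)^{k+1}$: the points of $\iota_{T_j}(S_j)$ lie within $R_j$ of $(R_j\mathbf1,0)$, and by Lemma~\ref{lem:rho}(ii) the open cubes of side $1/\rho_j$ centered at them are disjoint; these cubes lie in a cube of side $2R_j+1/\rho_j\le3R_j$.
\end{enumerate}

\begin{lemma}\label{lem:decomp}
Every $v'\in S_{j+1}$ can be written $v'=v_1+\dots+v_m$ with $v_i\in S_j$ and
\[
|\ell(v_1+\dots+v_i)|\le2\rho_jT_j^{-k}\qquad(0\le i\le m).
\]
\end{lemma}

\begin{proof}
We divide the segment from $0$ to $\iota_{T_j}(v')$ into equal parts and round the division points to the lattice. Rounding the partial sums, rather than the pieces, keeps the errors from accumulating.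

Let $m=L_jR_{j+1}/R_j$, a power of $2$ with $m\ge8$. Write $v'=(p',n')$ and $w=\iota_{T_j}(v')=(w',w'')\in\mathbb R^k\times\mathbb R$. Since $w'=L_j\,p'/T_{j+1}$ and $L_jR_{j+1}=mR_j$, the first condition in $S_{j+1}$ gives $|w'/m-R_j\mathbf1|\le e_{j+1}R_j$. Since $w''=L_j^{-k}T_{j+1}^k\ell(v')$, the second condition and \eqref{eq:decay} give $|w''|\le3\rho_{j+1}L_j^{-k}\le\rho_j$.

Let $y_0=0$ and $y_m=v'$, and for $0<i<m$ use Lemma~\ref{lem:rho}(iii) to choose $y_i\in\mathbb Z^{k+1}$ with $|\iota_{T_j}(y_i)-\frac imw|\le\rho_j$; this inequality also holds for $i=0$ and $i=m$. Put $v_i=y_i-y_{i-1}$, so that $|\iota_{T_j}(v_i)-w/m|\le2\rho_j$. The first $k$ coordinates of $\iota_{T_j}(v_i)$ are within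
\[
e_{j+1}R_j+2\rho_j\le2^{-j-3}R_j+2^{-j-3}R_j=e_jR_j
\]
of $R_j\mathbf1$, and the last coordinate has absolute value at most $\rho_j/m+2\rho_j\le3\rho_j$. So $v_i\in S_j$. Finally $v_1+\dots+v_i=y_i$ and $T_j^k|\ell(y_i)|\le\frac im|w''|+\rho_j\le2\rho_j$.
\end{proof}

\subsection*{The word and the count}
For $v=(p,n)\in S_1$ let $W_v$ be any word in which $\alpha_i$ occurs exactly $p_i$ times; this is possible by (S2). For $v'\in S_{j+1}$ fix a decomposition as in Lemma~\ref{lem:decomp} and let $W_{v'}=W_{v_1}\cdots W_{v_m}$. By induction, for $v=(p,n)\in S_j$ the word $W_v$ has digit counts $p$; we call it a word of level $j$. It has length at most $2kR_jT_j$ and translates $\mathbb T$ by $\ell(v)$. Choose $v^{(j)}\in S_j$ for each $j$ by (S1), and let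
\[
\omega=W_{v^{(1)}}W_{v^{(2)}}W_{v^{(3)}}\cdots .
\]

Fix $j$. For $i\ge j$ and $v\in S_i$, the word $W_v$ is a concatenation of blocks of level $j$. We claim that the part of $W_v$ that precedes any one of these blocks translates $\mathbb T$ by a real number of absolute value at most $\sum_{j\le l<i}2\rho_lT_l^{-k}$. For $i=j$ that part is empty. If $v'=v_1+\dots+v_m\in S_{i+1}$ and the block lies in $W_{v_s}$, the translation is $\ell(v_1+\dots+v_{s-1})$ plus the translation by the part of $W_{v_s}$ before the block, and Lemma~\ref{lem:decomp} with induction on $i$ gives the claim.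

Let $s_j=\sum_{i<j}\ell(v^{(i)})$ be the position of the orbit at the end of the prefix $W_{v^{(1)}}\cdots W_{v^{(j-1)}}$. At the start of a block of level $j$ inside $W_{v^{(i)}}$, $i\ge j$, the orbit is at $s_j$ plus an error of absolute value at most
\[
\sum_{j\le l<i}|\ell(v^{(l)})|+\sum_{j\le l<i}2\rho_lT_l^{-k}\le5\sum_{l\ge j}\rho_lT_l^{-k}\le5\cdot\tfrac87\,\rho_jT_j^{-k}\le6\rho_jT_j^{-k}=:\delta_j,
\]
where \eqref{eq:decay} bounds the sum by a geometric series. Hence every orbit point after the prefix lies within $\delta_j$, in $\mathbb T$, of $s_j$ plus the digit sum of a proper initial part of $W_v$, for some $v\in S_j$. There are at most $|S_j|\cdot2kR_jT_j$ such centers. The prefix has length at most $\sum_{i<j}2kR_iT_i\le2kjR_jT_j$ and contributes at most that many further points. So the orbit, and with it its closure $E$, lies in a union of at most $2kR_jT_j(j+|S_j|)$ closed arcs of length $2\delta_j$. Once $2\delta_j<1$, the preimage of such an arc in $[-\frac12,\frac12]$ consists of at most two intervals of length at most $2\delta_j$. With (S3),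
\[
N(E_\omega,2\delta_j)\le4kR_jT_j\big(j+(3R_j\rho_j)^{k+1}\big)=T_j^{1+o(1)},\qquad\delta_j=T_j^{-k+o(1)} .
\]

By \eqref{eq:decay} the numbers $\delta_j$ decrease strictly to $0$, so each small $r$ satisfies $2\delta_{j+1}\le r<2\delta_j$ for one $j$, and $j\to\infty$ as $r\to0$. For such $r$,
\[
N(E_\omega,r)\le N(E_\omega,2\delta_{j+1})\le T_{j+1}^{1+o(1)}=T_j^{1+o(1)},\qquad-\log r>-\log(2\delta_j)=(k-o(1))\log T_j .
\]
Therefore $\overline{\dim}_BE_\omega\le1/k$. Together with $\underline{\dim}_BE_\omega\ge1/k$ from Theorem~\ref{thm:lower}(i), this shows that $\dim_BE_\omega$ exists and equals $1/k$, which proves Theorem~\ref{thm:sharp}. \qed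

\begin{thebibliography}{9}

\bibitem{Schmidt}
W. M. Schmidt, Acta Math. \textbf{125} (1970).

\bibitem{Yu}
Han Yu, \emph{Multi-rotations on the unit circle}, arXiv:1808.09911 (2018).

\end{thebibliography}
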